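\title{Gaussian bounds for degenerate elliptic semigroups localized to an elliptic region}

\begin{abstract}
Let $A$ be the self-adjoint operator associated with the relaxation of the degenerate form $\sum_{k,j}\int a_{kj}\,\partial_ju\,\overline{\partial_kv}$ on $\mathbb{R}^d$, with real symmetric bounded measurable coefficients. Let $\chi$ be a nonzero bounded smooth function with bounded derivatives, on whose support the coefficients are uniformly elliptic. Does $e^{-t(I+A)}M_\chi$ always have a kernel with Gaussian upper bounds? We show that the answer is yes for $d=1$ and no for every $d\ge2$. For $d\ge2$ and every nonzero $\chi\in C_c^\infty(\mathbb{R}^d)$ we construct bounded $C^\infty$ coefficients, with any prescribed modulus of continuity weaker than Lipschitz, for which the kernel obeys no off-diagonal bound $C(1+t^{-N})e^{\omega t}\gamma(|x-y|)$, where $\gamma$ is a prescribed function tending to zero at infinity. In every dimension the bound $Ct^{-d/2}$ and Gaussian off-diagonal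 bounds for the $L^p$-norms in $x$, $p<\infty$, do hold.
\end{abstract}

\section{The question and the answer}

\subsection{The setting}

Let $d\ge1$ and let $a_{kj}=a_{jk}\colon\mathbb{R}^d\to\mathbb{R}$ be bounded measurable functions such that the matrix $a(x)=(a_{kj}(x))$ is nonnegative for a.e.\ $x$. Consider the form
\[
\mathfrak a_0(u,v)=\sum_{k,j=1}^d\int_{\mathbb{R}^d}a_{kj}\,\partial_ju\,\overline{\partial_kv},\qquad D(\mathfrak a_0)=W^{1,2}(\mathbb{R}^d).
\]
Since $a$ may degenerate, $\mathfrak a_0$ need not be closable. Its \emph{relaxation} $\mathfrak a$ is the largest closed positive symmetric form on $L^2(\mathbb{R}^d)$ with $\mathfrak a\le\mathfrak a_0$; here $\mathfrak b\le\mathfrak a_0$ means that $D(\mathfrak a_0)\subset D(\mathfrak b)$ and $\mathfrak b(u)\le\mathfrak a_0(u)$ for $u\in D(\mathfrak a_0)$, and we write $\mathfrak b(u)=\mathfrak b(u,u)$. Let $A\ge0$ be the self-adjoint operator associated with $\mathfrak a$. Formally $A=-\operatorname{div}(a\nabla\,\cdot\,)$.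

Let $\chi\in C_b^\infty(\mathbb{R}^d)$, $\chi\not\equiv0$, let $M_\chi$ be multiplication by $\chi$, and suppose that for some $\mu>0$
\begin{equation}\label{eq:ell}
a(x)\ge\mu I\qquad\text{for a.e. }x\in\operatorname{supp}\chi .
\end{equation}
Off $\operatorname{supp}\chi$ there is no lower bound on $a$ other than $a\ge0$. Put
\[
A_t=e^{-t(I+A)}M_\chi ,\qquad t>0 .
\]
We say that $A_t$ has the kernel $a_t$ if $a_t$ is measurable on $\mathbb{R}^d\times\mathbb{R}^d$ and $(A_tf)(x)=\int a_t(x,y)f(y)\,dy$ for a.e.\ $x$ and all bounded $f$ with compact support. The family $(A_t)$ \emph{satisfies Gaussian upper bounds} if there are kernels $a_t$ and constants $C,c>0$, $\omega\ge0$ with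
\[
|a_t(x,y)|\le C\,t^{-d/2}e^{\omega t}e^{-c|x-y|^2/t}\qquad\text{for all }t>0\text{ and a.e. }x,y .
\]

It is known that this is so if in addition $a_{kj}\in W^{1,\infty}(\mathbb{R}^d)$ for all $k,j$. The question whether it is always so, without any regularity assumption, comes from ter Elst and Ouhabaz \cite{EO}, where the general case is described as not known.

\subsection{What one would guess}

The factor $M_\chi$ confines the \emph{second} variable $y$ of the kernel to a region where the operator is uniformly elliptic. Two tools then need no ellipticity elsewhere. As a function of $(t,y)$ the kernel solves a parabolic equation that is uniformly parabolic near $y$, so the parabolic Harnack inequality applies in $y$. And the $L^2$ off-diagonal (Davies--Gaffney) estimate only uses the upper bound on $a$. Together they show that the $L^2$-norm of $a_t(\cdot,y)$ over $\{|x-y|\ge R\}$ decays like $e^{-cR^2/t}$. This makes a positive answer plausible. What is missing is a passage from $L^2$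 to $L^\infty$ in the variable $x$, and $x$ may lie where $a$ degenerates. The question is whether this is a technical gap or a real one. It is real.

\subsection{Results}

Throughout, $M=\operatorname{ess\,sup}_x\|a(x)\|$.

\begin{theorem}\label{thm:counter}
Let $d\ge2$ and $0\not\equiv\chi\in C_c^\infty(\mathbb{R}^d)$. Let $\gamma\colon[0,\infty)\to(0,1]$ be any function with $\gamma(r)\to0$ as $r\to\infty$, and let $\sigma\colon(0,\infty)\to(0,\infty)$ be any nondecreasing function with $\sigma(r)/r\to\infty$ as $r\downarrow0$. Then there are real symmetric bounded $a_{kj}\in C^\infty(\mathbb{R}^d)$ such that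
\begin{enumerate}
\item[(a)] $a\ge0$ everywhere and $a\ge I$ on $\operatorname{supp}\chi$;
\item[(b)] there is a constant $C_a$ with $|a_{kj}(x)-a_{kj}(y)|\le C_a\,\sigma(|x-y|)$ for all $k,j$ and all $x\ne y$;
\item[(c)] $\mathfrak a_0$ is closable;
\item[(d)] for no $C,N>0$ and $\omega\ge0$ do the operators $A_t$ have kernels with
\begin{equation}\label{eq:weak}
|a_t(x,y)|\le C(1+t^{-N})\,e^{\omega t}\,\gamma(|x-y|)\qquad\text{for all }t>0\text{ and a.e. }x,y .
\end{equation}
\end{enumerate}
In particular, for the choice $\gamma(r)=(1+r)^{-1}$, the family $(A_t)$ does not satisfy Gaussian upper bounds.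
\end{theorem}

The last sentence follows from (d). Since $cr^2/t+t\ge2\sqrt c\,r$, a Gaussian bound implies
\[
|a_t(x,y)|\le C(1+t^{-d/2})e^{(\omega+1)t}e^{-2\sqrt c\,|x-y|}\le C'(1+t^{-d/2})e^{(\omega+1)t}(1+|x-y|)^{-1},
\]
which is \eqref{eq:weak} with $N=d/2$. By (b), the hypothesis $a_{kj}\in W^{1,\infty}$ of the positive result cannot be replaced by any modulus of continuity $\sigma$ weaker than Lipschitz, that is, with $\sigma(r)/r\to\infty$ as $r\downarrow0$.

\begin{theorem}\label{thm:positive}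
Let $d\ge1$, let $a_{kj}=a_{jk}$ be real, bounded and measurable with $a\ge0$ a.e., and let $0\not\equiv\chi\in C_b^\infty(\mathbb{R}^d)$ satisfy \eqref{eq:ell}.
\begin{enumerate}
\item[(1)] $A_t$ has a kernel, and there is $C$ with $|a_t(x,y)|\le Ct^{-d/2}$ for all $t>0$ and a.e.\ $x,y$.
\item[(2)] For each $p\in[1,\infty)$ there are $C,c>0$ such that for all $t>0$, for a.e.\ $y$ and all $R\ge0$,
\[
\big\|a_t(\cdot,y)\,\mathbf 1_{\{|\cdot-y|\ge R\}}\big\|_{L^p}\le C\,t^{-\frac d2(1-\frac1p)}e^{-cR^2/t}.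
\]
\item[(3)] If $d=1$, Gaussian upper bounds hold with $\omega=0$: for every $c<\frac1{4M}$ there is $C$ with $|a_t(x,y)|\le Ct^{-1/2}e^{-c|x-y|^2/t}$ for all $t>0$ and a.e.\ $x,y$. In general the threshold $\frac1{4M}$ cannot be increased.
\end{enumerate}
\end{theorem}

So Gaussian upper bounds hold for all admissible data if and only if $d=1$. For $d\ge2$ the obstruction sits exactly at $p=\infty$: for $y$ in the elliptic region, the kernel can fail to be small at points $x$ far away, but only on sets of $x$ so thin that all $L^p$-norms with $p<\infty$ still obey Gaussian bounds.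

Section~\ref{sec:tube} shows the mechanism in an explicit example. Section~\ref{sec:relax} collects facts about the relaxation. Theorem~\ref{thm:counter} is proved in Sections \ref{sec:constr}--\ref{sec:end}, Theorem~\ref{thm:positive} in Section~\ref{sec:pos}.

\emph{Real functions.} Since $a$ is real, $u\mapsto\mathfrak a(\overline u)$ is again the largest closed form below $\mathfrak a_0$, so $\mathfrak a(\overline u)=\mathfrak a(u)$. Hence $\mathfrak a(u+iv)=\mathfrak a(u)+\mathfrak a(v)$ for real $u,v$, and the restriction of $\mathfrak a$ to real functions is the relaxation of the restriction of $\mathfrak a_0$. So, except for $\chi$ and what is multiplied by it, all functions below may be and are taken real.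

\section{One tube, by hand}\label{sec:tube}

This section is a heuristic; nothing in it is used in the proofs. Suppose that $a=v\otimes v$ has rank one, with $v$ smooth, and put $X=v\cdot\nabla$. Then $\mathfrak a_0(u)=\int|Xu|^2$ and
\[
-A=\operatorname{div}(vX\,\cdot\,)=X^2+(\operatorname{div}v)X .
\]
The diffusion moves along the integral curves of $v$, with drift $\operatorname{div}v$ along them: it drifts in the direction in which the curves spread out. A large divergence therefore means fast motion, while the size of $a$ only depends on the size of $v$.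

To see the effect, take $d=2$, $k>0$ and $v(x)=(1,kx_2)$. (This $v$ is unbounded, and nothing is elliptic yet; both will be repaired.) The integral curves are $x_2=ye^{kx_1}$. In the coordinates $(z,y)$ with $x=(z,ye^{kz})$ we have $X=\partial_z$ and $dx=e^{kz}\,dz\,dy$, so $A$ acts on each curve $y=\mathrm{const}$ as $-(\partial_z^2+k\partial_z)$ on $L^2(\mathbb{R},e^{kz}dz)$. Conjugation by $e^{kz/2}$ turns this into $-\partial_z^2+\frac{k^2}4$ on $L^2(\mathbb{R},dz)$, and so
\begin{equation}\label{eq:model}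
(e^{-tA}f)(z,y)=\int_{\mathbb{R}}\frac{1}{\sqrt{4\pi t}}\,e^{-(z'-z-kt)^2/(4t)}f(z',y)\,dz' .
\end{equation}
Let $R>1$ be fixed and let $f$ be the indicator function of $\{-1\le z\le0,\ |y|\le1\}$, a subset of the rectangle $[-1,0]\times[-1,1]$ in the $x$-plane. At the points with $z=-R$, $|y|\le1$ and at time $t=R/k$, formula \eqref{eq:model} gives
\[
(e^{-tA}f)(-R,y)=\int_{-1}^0\frac1{\sqrt{4\pi t}}\,e^{-s^2/(4t)}\,ds\longrightarrow\frac12\qquad(k\to\infty).
\]
A kernel bound $Ct^{-1}e^{\omega t}e^{-c|x-y|^2/t}$ would force this to be at most $2Ct^{-1}e^{\omega t}e^{-c(R-1)^2/t}$, which tends to $0$ as $t=R/k\to0$. So $C,c,\omega$ cannot be chosen independently of $k$.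

The $L^2$ estimate is not contradicted. At $x_1=-R$ the points with $|y|\le1$ form the interval $|x_2|\le e^{-kR}$, so they contribute an $L^2$-norm of order only $e^{-kR/2}$, while the Davies--Gaffney factor $e^{-R^2/(4t)}$ equals $e^{-kR/4}$. The narrow end of the tube is too thin to be seen in $L^2$.

The proof uses the resolvent instead of the semigroup, because lower bounds for the resolvent only need subsolutions. For functions $q(z)\theta(y)$,
\begin{equation}\label{eq:modelres}
(\lambda+A)\big(q(z)\theta(y)\big)=\big(\lambda q-q''-kq'\big)\theta .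
\end{equation}
With $q=e^{mz}$ this vanishes if $m^2+km=\lambda$, and the positive root is $m=2\lambda/(k+\sqrt{k^2+4\lambda})\le\lambda/k$. Over a distance $R$ such a solution decreases by the factor $e^{-mR}\ge e^{-\lambda R/k}$, and this is at least $e^{-1}$ as soon as $k\ge\lambda R$. With a strong enough drift, any distance costs at most a fixed factor. Moreover, the cutoff $\theta$ across the tube is free: it is constant along the curves, $X\theta=0$, and $A$ does not differentiate in any other direction.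

To turn this into a counterexample, three things have to be arranged.

\emph{Boundedness and smoothness.} Only the slope $k$ of $x_2\mapsto kx_2$ matters. So we use this profile on $|x_2|\le\rho$ only, where its size $k\rho$ is as small as we like. This is why any modulus of continuity weaker than Lipschitz can be prescribed; a uniform Lipschitz bound would bound $k$.

\emph{Connection with $\operatorname{supp}\chi$.} Near $\operatorname{supp}\chi$ the operator is elliptic in all directions, and there the transversal cutoff is not free. This costs a factor.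

\emph{All constants at once.} The constants $C,N,\omega$ are arbitrary, so we need infinitely many tubes. The $n$-th tube lies farther out than the earlier ones, and on its way to $\operatorname{supp}\chi$ the diffusion has to cross them. The factor lost there is fixed before the length $R_n$ and the slope $K_n\ge\lambda_nR_n$ of the new tube are chosen. So $R_n$ can be taken enormous compared with that loss, and the new tube itself costs only a factor that does not depend on its length.

Finally, here is why $d=1$ is different. Let $v=\sqrt a>0$ be smooth and use the coordinate $s$ with $dx/ds=v$. Then $\int a\,u_x^2\,dx=\int u_s^2\,v\,ds$, so the drift is $\partial_s\log v$. If the drift is at least $k$ along a stretch, then $v$ grows there at least like $e^{ks}$; since $v\le\sqrt M$ at its end, the stretch has length at most $\int_0^\infty\sqrt M\,e^{-ks}\,ds=\sqrt M/k$ in the original variable. A fast drift covers only a short distance. In $d\ge2$ the curves can spread sideways while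 $v$ stays bounded.

\section{The relaxation}\label{sec:relax}

We use the standard fact that a nonnegative quadratic form on a subspace of $L^2$ is closed if and only if its extension by $+\infty$ is lower semicontinuous on $L^2$.

\begin{lemma}\label{lem:relax}
Let $a_{kj}=a_{jk}$ be real, bounded and measurable with $a\ge0$ a.e.
\begin{enumerate}
\item[(i)] $\mathfrak a$ is the lower semicontinuous envelope
\[
q(u)=\inf\big\{\liminf_{n}\mathfrak a_0(u_n):u_n\in W^{1,2}(\mathbb{R}^d),\ u_n\to u\text{ in }L^2\big\},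
\]
with $D(\mathfrak a)=\{q<\infty\}$. If $\mathfrak a_0$ is closable, then $\mathfrak a$ is its closure.
\item[(ii)] For $0<\epsilon\le1$ let $A_\epsilon$ be the operator of the closed form $\mathfrak a_\epsilon(u,v)=\mathfrak a_0(u,v)+\epsilon\int\nabla u\cdot\nabla v$ on $W^{1,2}(\mathbb{R}^d)$. Then $e^{-tA_\epsilon}\to e^{-tA}$ strongly as $\epsilon\downarrow0$, for every $t>0$.
\item[(iii)] $e^{-tA}$ is positivity preserving and contractive for the $L^\infty$-norm. If $u\in D(\mathfrak a)$, then $u_+\in D(\mathfrak a)$ and $\mathfrak a(u,u_+)\ge\mathfrak a(u_+)\ge0$.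
\end{enumerate}
\end{lemma}

\begin{proof}
(i) By a diagonal argument $q$ is lower semicontinuous and the infimum is attained; moreover $q(cu)=c^2q(u)$ for $c\neq0$, and $q(0)=0$. Let $q(u),q(v)<\infty$, and choose $u_n\to u$ and $v_n\to v$ with $\mathfrak a_0(u_n)\to q(u)$ and $\mathfrak a_0(v_n)\to q(v)$. The parallelogram law $\mathfrak a_0(u_n+v_n)+\mathfrak a_0(u_n-v_n)=2\mathfrak a_0(u_n)+2\mathfrak a_0(v_n)$ gives $q(u+v)+q(u-v)\le2q(u)+2q(v)$. Applied to $u+v$ and $u-v$ in place of $u$ and $v$, this is the reverse inequality. So $q$ satisfies the parallelogram law, and by the Jordan--von Neumann argument it is a nonnegative quadratic form on the subspace $\{q<\infty\}$. Being lower semicontinuous, it is closed. Constant sequences give $q\le\mathfrak a_0$. A closed form $\mathfrak b\le\mathfrak a_0$ is lower semicontinuous, so $\mathfrak b(u)\le\liminf\mathfrak b(u_n)\le\liminf\mathfrak a_0(u_n)$ whenever $W^{1,2}\ni u_n\to u$ in $L^2$; hence $\mathfrak b\le q$. This proves $q=\mathfrak a$.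

If $\mathfrak a_0$ is closable with closure $\bar{\mathfrak a}$, then $\bar{\mathfrak a}\le q$ by maximality. Conversely, if $u\in D(\bar{\mathfrak a})$ and $W^{1,2}\ni u_n\to u$ in the form norm, then $q(u)\le\liminf\mathfrak a_0(u_n)=\bar{\mathfrak a}(u)$.

(ii) Let $\lambda>0$, $f\in L^2$, and let $F_\epsilon$, $F_0$, $F$ be the functionals $\mathfrak b+\lambda\|\cdot\|_2^2-2(f,\cdot)$ with $\mathfrak b=\mathfrak a_\epsilon,\mathfrak a_0,\mathfrak a$ on $D(\mathfrak b)$. Then $u_\epsilon=(\lambda+A_\epsilon)^{-1}f$ minimizes $F_\epsilon$ and $u=(\lambda+A)^{-1}f$ minimizes $F$. As $\epsilon\downarrow0$, $F_\epsilon$ decreases to $F_0$ on $W^{1,2}$, so $\min F_\epsilon$ decreases to $\inf_\epsilon\inf_{W^{1,2}}F_\epsilon=\inf F_0$. The terms added to $\mathfrak b$ are continuous on $L^2$, so by (i) $F$ is the lower semicontinuous envelope of $F_0$, and $\inf F_0=\min F$. Since $F$ is quadratic with minimizer $u$ and $F\le F_0\le F_\epsilon$ on $W^{1,2}$,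
\[
\lambda\|u_\epsilon-u\|_2^2\le F(u_\epsilon)-F(u)\le\min F_\epsilon-\min F\to0 .
\]
This is strong resolvent convergence of nonnegative self-adjoint operators, which implies strong convergence of the semigroups.

(iii) The operators $A_\epsilon$ are uniformly elliptic, so $e^{-tA_\epsilon}$ is positivity preserving and $L^\infty$-contractive. Both properties survive strong limits. For the last assertion let $\mathfrak a^{(t)}(u,v)=t^{-1}((I-e^{-tA})u,v)$. Recall that $\mathfrak a^{(t)}(u)$ increases as $t\downarrow0$, that $u\in D(\mathfrak a)$ if and only if the limit is finite, and that $\mathfrak a^{(t)}(u,v)\to\mathfrak a(u,v)$ for $u,v\in D(\mathfrak a)$. Write $u=u_+-u_-$. Since $(u_+,u_-)=0$, we have $\mathfrak a^{(t)}(u_+,u_-)=-t^{-1}(e^{-tA}u_+,u_-)\le0$. Hence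
\[
\mathfrak a^{(t)}(u)=\mathfrak a^{(t)}(u_+)-2\mathfrak a^{(t)}(u_+,u_-)+\mathfrak a^{(t)}(u_-)\ge\mathfrak a^{(t)}(u_+),
\]
so $u_+\in D(\mathfrak a)$. Also $\mathfrak a^{(t)}(u,u_+)=\mathfrak a^{(t)}(u_+)-\mathfrak a^{(t)}(u_-,u_+)\ge\mathfrak a^{(t)}(u_+)$. Let $t\downarrow0$.
\end{proof}

If the coefficients are smooth, compactly supported $C^2$-functions can be used as subsolutions. This is the form in which we use Lemma~\ref{lem:relax} in the counterexample.

\begin{lemma}\label{lem:smooth}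
Let, in addition, $a_{kj}\in C^\infty(\mathbb{R}^d)$ for all $k,j$.
\begin{enumerate}
\item[(i)] $\mathfrak a_0$ is closable.
\item[(ii)] $C_c^2(\mathbb{R}^d)\subset D(A)$, and $Ah=-\operatorname{div}(a\nabla h)$ for $h\in C_c^2(\mathbb{R}^d)$.
\item[(iii)] Let $\lambda>0$, let $Q$ be a bounded measurable set, $w=\lambda(\lambda+A)^{-1}\mathbf 1_Q$ and $h\in C_c^2(\mathbb{R}^d)$. Then $w\ge0$, and if $(\lambda+A)h\le\lambda\mathbf 1_Q$ a.e.\ on $\{h>w\}$, then $h\le w$ a.e.
\end{enumerate}
\end{lemma}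

\begin{proof}
Integration by parts gives $\mathfrak a_0(h,\varphi)=(-\operatorname{div}(a\nabla h),\varphi)$ for $h\in C_c^2$ and $\varphi\in W^{1,2}$.

(i) Let $u_n\in W^{1,2}$ be $\mathfrak a_0$-Cauchy with $u_n\to0$ in $L^2$. Choose $h_n\in C_c^\infty$ with $\|u_n-h_n\|_{W^{1,2}}\le1/n$. Since $\mathfrak a_0(u)\le M\|\nabla u\|_2^2$, we have $\mathfrak a_0(u_n-h_n)\to0$, so $(h_n)$ is $\mathfrak a_0$-Cauchy, and $h_n\to0$ in $L^2$. Now
\[
\mathfrak a_0(h_n)=\mathfrak a_0(h_n,h_n-h_m)+\mathfrak a_0(h_n,h_m)\le\mathfrak a_0(h_n)^{1/2}\mathfrak a_0(h_n-h_m)^{1/2}+|(\operatorname{div}(a\nabla h_n),h_m)| .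
\]
The numbers $\mathfrak a_0(h_n)$ are bounded. Letting first $m\to\infty$ and then $n\to\infty$ we obtain $\mathfrak a_0(h_n)\to0$, hence $\mathfrak a_0(u_n)\to0$.

(ii) By (i) and Lemma~\ref{lem:relax}(i), $\mathfrak a$ is the closure of $\mathfrak a_0$. So the identity $\mathfrak a(h,\varphi)=(-\operatorname{div}(a\nabla h),\varphi)$ extends from $W^{1,2}$ to all $\varphi\in D(\mathfrak a)$, which is the claim.

(iii) Since $w=\lambda\int_0^\infty e^{-\lambda t}e^{-tA}\mathbf 1_Q\,dt$, we have $w\ge0$. Let $\varphi=(h-w)_+$. By Lemma~\ref{lem:relax}(iii),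
\[
\lambda\|\varphi\|_2^2\le\lambda(h-w,\varphi)+\mathfrak a(h-w,\varphi)=\big((\lambda+A)h-\lambda\mathbf 1_Q,\varphi\big)\le0 . \qedhere
\]
\end{proof}

\section{The construction}\label{sec:constr}

Let $d,\chi,\gamma,\sigma$ be as in Theorem~\ref{thm:counter}. We may assume that $\gamma$ is nonincreasing: replacing $\gamma(r)$ by $\sup_{r'\ge r}\gamma(r')$ only weakens \eqref{eq:weak}, hence strengthens (d). After a translation there are $c_\chi>0$, $r_0\in(0,1]$ and $L\ge1$ with
\[
|\chi|\ge c_\chi\ \text{ on }\ Q:=[-r_0,r_0]^d,\qquad\operatorname{supp}\chi\subset[-L,L]^d .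
\]
We write $x=(x_1,x')$ with $x'=(x_2,\dots,x_d)$, and $\Delta'=\sum_{j\ge2}\partial_j^2$.

\subsection{Profiles}
Fix the following functions.
\begin{itemize}
\item $\eta(x)=\prod_{j=1}^d\eta_1(x_j)$, where $\eta_1\in C_c^\infty(\mathbb{R})$, $0\le\eta_1\le1$, $\eta_1=1$ on $[-L,L]$ and $\operatorname{supp}\eta_1\subset[-2L,2L]$. This $\eta$ supplies the ellipticity on $\operatorname{supp}\chi$.
\item $\beta\in C_c^\infty(\mathbb{R})$ with $\beta(s)=s$ for $|s|\le1$ and $\operatorname{supp}\beta\subset[-2,2]$. This is the truncated linear profile.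
\item $\psi_0\in C^\infty(\mathbb{R})$, $0\le\psi_0\le1$, $\psi_0=1$ on $(-\infty,0]$, $\psi_0=0$ on $[r_0,\infty)$.
\item A transversal cutoff $\vartheta(s)=\zeta(s)+(1-\zeta(s))(r_0-|s|)_+^4$, where $\zeta\in C_c^\infty(\mathbb{R})$ is even, $0\le\zeta\le1$, $\zeta=1$ on $|s|\le r_0/4$ and $\zeta=0$ on $|s|\ge r_0/2$; and $\Theta(x')=\prod_{j=2}^d\vartheta(x_j)$.
\end{itemize}
The function $\vartheta$ is of class $C^2$ and even, $0\le\vartheta\le1$ because $r_0\le1$, and
\[
\vartheta=1\ \text{on }|s|\le r_0/4,\qquad\vartheta>0\ \text{on }|s|<r_0,\qquad\vartheta=0\ \text{on }|s|\ge r_0 .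
\]
In the elliptic region we shall need that $\Delta'\Theta$ is not too negative where $\Theta$ is small. This is the reason for the fourth power. For $|s|\ge r_0/2$ we have $\vartheta''(s)=12(r_0-|s|)_+^2\ge0$. For $|s|\le r_0/2$ we have $\vartheta\ge(r_0/2)^4$. So $\vartheta''\ge-C_0\vartheta$ with $C_0=(r_0/2)^{-4}\|\vartheta''\|_\infty$, and therefore
\begin{equation}\label{eq:Theta}
\Delta'\Theta\ge-(d-1)C_0\,\Theta .
\end{equation}
Finally let
\[
C_1=1+2\big(4+4\|\psi_0'\|_\infty+\|\psi_0''\|_\infty\big)+\|\Delta'\Theta\|_\infty .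
\]

\subsection{Parameters}
Let $R_0=2L$ and $K_0=0$. For $n=1,2,\dots$ choose, in this order,
\begin{align}
&\lambda_n\ge n\ \text{ with }\ \sqrt{\lambda_n}\ge4\big(\|\beta'\|_\infty K_{n-1}+\|\eta_1'\|_\infty\big)\ \text{ and }\ \lambda_n\ge(d-1)C_0; \label{eq:lam}\\
&\delta_n=C_1^{-1}e^{-2\sqrt{\lambda_n}\,(R_{n-1}+1+r_0)}\quad\text{and}\quad\kappa_n=\tfrac1{14}\,e^{-3\sqrt{\lambda_n}}\,\delta_n\le1; \label{eq:del}\\
&R_n\ge R_{n-1}+8\ \text{ with }\ \gamma(R_n/2)\le\Big(\frac{\kappa_n}{2\lambda_n}\Big)^n; \label{eq:R}\\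
&K_n\ge\max(1,K_{n-1},\lambda_nR_n); \label{eq:K}\\
&\rho_n\in(0,r_0/8]\ \text{ with }\ K_n\rho_n\le2^{-n}\ \text{ and }\ \sigma(r)\ge2^nK_nr\ \text{ for }0<r\le\rho_n . \label{eq:rho}
\end{align}
The last condition can be met because $\sigma(r)/r\to\infty$ as $r\downarrow0$. The number $\lambda_n$ is the resolvent parameter at which the $n$-th tube is tested; it is so large that the drift of the earlier tubes is harmless. The numbers $\delta_n$ and $\kappa_n$ will be lower bounds for the resolvent at the near and at the far end of the $n$-th tube. They are fixed \emph{before} the length $R_n$ and the slope $K_n$.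

Choose $k_n\in C_c^\infty(\mathbb{R})$ with $0\le k_n\le K_n$, $|k_n'|\le2K_n$ and
\[
\operatorname{supp}k_n\subset[-R_n,-R_{n-1}-1],\qquad k_n=K_n\ \text{ on }\ [-R_n+1,-R_{n-1}-2].
\]

\subsection{Coefficients}
Let
\[
b=\sum_{n\ge1}b_n,\quad b_n(x)=k_n(x_1)\,\rho_n\,\beta(x_2/\rho_n),\qquad v=(1,b,0,\dots,0),\qquad a=v\otimes v+\eta I ;
\]
see Figure~\ref{fig:tube}. The supports of the $k_n$ are disjoint and the sum is locally finite, so $b\in C^\infty$ and $|b|\le\|\beta\|_\infty\sup_nK_n\rho_n\le\|\beta\|_\infty$. Thus $a\in C^\infty$ is bounded and $a\ge0$. We shall use repeatedly that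
\begin{equation}\label{eq:supports}
b=0\ \text{ on }\{x_1\ge-2L-1\},\qquad\eta=0\ \text{ on }\{|x_1|\ge2L\},\qquad|x_2|\le2\rho_n\le r_0/4\ \text{ on }\operatorname{supp}b_n .
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\draw[->] (-7.3,0)--(2.3,0) node[right] {$x_1$};
\draw[dashed] (-1.6,-1.1) rectangle (1.6,1.1);
\node[above] at (0,1.1) {$\operatorname{supp}\eta$};
\fill[gray!35] plot[domain=-6.6:-3.2] (\x,{0.3*exp(0.7*(\x+3.2))}) -- plot[domain=-3.2:-6.6] (\x,{-0.3*exp(0.7*(\x+3.2))}) -- cycle;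
\draw plot[domain=-6.6:-3.2] (\x,{0.3*exp(0.7*(\x+3.2))});
\draw plot[domain=-6.6:-3.2] (\x,{-0.3*exp(0.7*(\x+3.2))});
\draw[dotted,thick] (-3.5,-0.5)--(-3.5,0.5)--(-0.5,0.5);
\draw[dotted,thick] (-3.5,-0.5)--(-0.5,-0.5);
\draw[thick] (-0.5,-0.5) rectangle (0.5,0.5);
\node at (0.25,0.25) {$Q$};
\draw[very thick] (-6.3,0)--(-5.9,0);
\node[above] at (-6.1,0.05) {$E_n$};
\draw (-6.6,-0.07)--(-6.6,0.07);
\node[below] at (-6.6,-0.1) {$-R_n+1$};
\draw (-3.3,-0.07)--(-3.3,0.07);
\node[below] at (-3.3,-0.55) {$-R_{n-1}$};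
\end{tikzpicture}
\caption{The $n$-th tube (gray, not to scale). It is bounded by integral curves of $v=(1,b,0,\dots,0)$, and inside it $b=k_n(x_1)x_2$. The drift points to the right, where the tube widens. From its wide end near $x_1=-R_{n-1}$ one reaches the cube $Q$ through the channel $|x_j|<r_0$, $j\ge2$ (dotted), which crosses the earlier tubes (not drawn) and the support of $\eta$ (dashed). At the narrow end lies the set $E_n$ of Lemma~\ref{lem:far}, at distance about $R_n$ from $Q$.}
\label{fig:tube}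
\end{figure}

\subsection{Properties (a), (b), (c)}
On $\operatorname{supp}\chi$ we have $a\ge\eta I=I$, which is (a). Lemma~\ref{lem:smooth}(i) gives (c).

For (b), let $r=|x-y|>0$. With $C_\beta$ depending only on $\beta$ we have $|b_n|\le C_\beta K_n\rho_n$ and $|\nabla b_n|\le C_\beta K_n$, hence $|b_n(x)-b_n(y)|\le2C_\beta K_n\min(r,\rho_n)$. If $r\le\rho_n$, then $K_nr\le2^{-n}\sigma(r)$ by \eqref{eq:rho}. If $r>\rho_n$, then $K_n\rho_n\le2^{-n}\sigma(\rho_n)\le2^{-n}\sigma(r)$, again by \eqref{eq:rho} and since $\sigma$ is nondecreasing. Summing over $n$ we get $|b(x)-b(y)|\le2C_\beta\sigma(r)$. The entries of $a$ are $1+\eta$, $b$, $b^2+\eta$, $\eta$ and $0$. The function $b$ is bounded, so $b^2$ inherits the bound. The function $\eta$ is bounded and Lipschitz, and $\min(r,1)\le C\sigma(r)$ because $\sigma(r)\ge r$ for small $r$ and $\sigma$ is nondecreasing. This proves (b).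

It remains to prove (d). With $X=\partial_1+b\,\partial_2$ and $\operatorname{div}v=\partial_2b$, Lemma~\ref{lem:smooth}(ii) reads
\begin{equation}\label{eq:A}
Ah=-(X+\partial_2b)Xh-\operatorname{div}(\eta\nabla h),\qquad h\in C_c^2(\mathbb{R}^d).
\end{equation}

\section{Lower bounds for the resolvent}\label{sec:res}

In this section $n$ is fixed, and we write
\[
\lambda=\lambda_n,\quad K=K_n,\quad\rho=\rho_n,\quad T=R_{n-1},\quad S=R_n-1,\quad w=\lambda(\lambda+A)^{-1}\mathbf 1_Q .
\]
We bound $w$ from below, first from $Q$ to the near end $x_1=-T$ of the $n$-th tube, then along the tube. Both steps compare $w$ with an explicit subsolution by Lemma~\ref{lem:smooth}(iii).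

\subsection{From the cube to the near end of the tube}

Between $x_1=-T$ and $Q$ there are the earlier tubes, whose drift may have either sign (the slope of $\beta$ changes sign), and the elliptic region. We do not try to exploit them. A solution of $f''=4\lambda f$ grows so fast that all other terms are dominated, provided that $\lambda$ is large compared with $K_{n-1}^2$, as \eqref{eq:lam} guarantees. The price is the exponentially small factor $\delta_n$, which depends on $\lambda_n$ and $R_{n-1}$ but not on $R_n$ or $K_n$.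

\begin{lemma}\label{lem:near}
$w\ge\delta_n\,\Theta(x')$ for a.e.\ $x$ with $-T\le x_1\le0$.
\end{lemma}

\begin{proof}
Put $T'=T+1$, $\alpha=2\sqrt\lambda\ge2$, and
\[
h_0(x)=\delta_n\,f(x_1)\,\Theta(x'),\qquad f(x_1)=\sinh\big(\alpha(x_1+T')\big)\,\psi(x_1),
\]
where $\psi\in C_c^\infty(\mathbb{R})$, $0\le\psi\le1$, $\psi=1$ on $[-T',0]$, $\psi=\psi_0$ on $[0,\infty)$ and $\psi=0$ on $(-\infty,-T'-1]$. Then $h_0\in C_c^2$. For $x_1\le-T'$ we have $h_0\le0\le w$, and $h_0=0\le w$ for $x_1\ge r_0$ and where $\Theta=0$. So, up to a null set,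
\[
\{h_0>w\}\subset\{-T'<x_1<r_0,\ |x_j|<r_0\text{ for }j\ge2\}.
\]
On $\operatorname{supp}\Theta$ we have $|x_j|\le r_0\le L$ for $j\ge2$, so there $\eta=\eta_1(x_1)$ and $\partial_j\eta=0$ for $j\ge2$. Moreover $b\,\partial_2\Theta=0$, since $|x_2|\le r_0/4$ on $\operatorname{supp}b$ by \eqref{eq:supports} and $\vartheta$ is constant there. Hence $X\Theta=0$, and \eqref{eq:A} gives
\begin{equation}\label{eq:h0}
(\lambda+A)h_0=\delta_n\big[\lambda f-f''-(\partial_2b)f'-(\eta_1f')'\big]\Theta-\delta_n\,\eta_1f\,\Delta'\Theta .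
\end{equation}
We check that this is at most $\lambda\mathbf 1_Q$ on the set above.

\emph{The part $-T'<x_1\le0$.} Let $y=x_1+T'>0$. Here $f=\sinh(\alpha y)\ge0$, $f'\ge0$ and $f''=4\lambda f$.

If $0<y<1$, then $-R_{n-1}-1<x_1<-R_{n-1}\le-2L$. All $k_m$ vanish there, and so does $\eta_1$. So $b=0$, and the right side of \eqref{eq:h0} is $-3\delta_n\lambda f\Theta\le0$.

If $y\ge1$, then $f'=\alpha f\coth(\alpha y)\le2\alpha f=4\sqrt\lambda\,f$, because $\alpha y\ge2$. Only $b_m$ with $m\le n-1$ can be nonzero, so $|\partial_2b|\le\|\beta'\|_\infty K_{n-1}$. Also $-(\eta_1f')'\le\|\eta_1'\|_\infty f'$, because $\eta_1f''\ge0$. With \eqref{eq:Theta} and \eqref{eq:lam},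
\[
(\lambda+A)h_0\le\delta_nf\Theta\Big[\lambda-4\lambda+4\sqrt\lambda\,\big(\|\beta'\|_\infty K_{n-1}+\|\eta_1'\|_\infty\big)+(d-1)C_0\Big]\le\delta_nf\Theta\,[\lambda-4\lambda+\lambda+\lambda]\le0 .
\]

\emph{The part $0<x_1<r_0$, $|x_j|<r_0$ for $j\ge2$.} This is contained in $Q$, and here $b=0$, $\eta_1=1$ and $f=\sinh(\alpha(x_1+T'))\psi_0(x_1)$. Let $\Lambda=e^{\alpha(T'+r_0)}$, so that $\delta_nC_1\Lambda=1$ by \eqref{eq:del}. We have $0\le f\le\Lambda$ and, since $\alpha^2=4\lambda$, $\alpha\le2\lambda$ and $\lambda\ge1$,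
\[
|f''|\le\big(\alpha^2+2\alpha\|\psi_0'\|_\infty+\|\psi_0''\|_\infty\big)\Lambda\le\big(4+4\|\psi_0'\|_\infty+\|\psi_0''\|_\infty\big)\lambda\Lambda .
\]
Hence $(\lambda+A)h_0=\delta_n[(\lambda f-2f'')\Theta-f\,\Delta'\Theta]\le\delta_nC_1\lambda\Lambda=\lambda=\lambda\mathbf 1_Q$.

Lemma~\ref{lem:smooth}(iii) now gives $h_0\le w$. For $-T\le x_1\le0$ we have $\psi=1$ and $x_1+T'\ge1$, so $f\ge\sinh\alpha\ge1$.
\end{proof}

\subsection{Along the tube}

Now we use \eqref{eq:modelres}, with the cutoff $k_n(x_1)$ in place of the constant $k$. The subsolution is a profile $q(x_1)$ times a transversal cutoff transported by $X$. The profile has to vanish at the left end $x_1=-S$, so that the subsolution can be cut off there, and from $x_1=-S+1$ to the right end it may grow only by a factor that does not depend on the length of the tube. The exponents of the model provide both. On the short last stretch, where $k_n$ is switched off, we only use $k_n\ge0$; this costs the factor $e^{3\sqrt\lambda}$.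

\begin{lemma}\label{lem:q}
There is a solution $q\in C^\infty(\mathbb{R})$ of $q''+k_nq'=\lambda q$ such that $q\le0$ on $(-\infty,-S]$, $q>0$ on $(-S,\infty)$, and
\[
q\le7e^{3\sqrt\lambda}\ \text{ on }[-S,-T+1],\qquad q\ge\tfrac12\ \text{ on }[-S+1,-S+2].
\]
\end{lemma}

\begin{proof}
On $[-S,-T-2]$ we have $k_n=K$. Let $m_1>0>m_2$ be the roots of $m^2+Km=\lambda$, and let $q$ be the solution with
\[
q(x_1)=e^{m_1s}-e^{m_2s},\qquad s=x_1+S,\qquad\text{on }[-S,-T-2].
\]
By \eqref{eq:K}, $m_1=2\lambda/(K+\sqrt{K^2+4\lambda})\le\lambda/K\le1/R_n\le1$; and $m_2\le-K$.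

\emph{Monotonicity.} We have $q(-S)=0$, $q'(-S)=m_1-m_2>0$ and $(q'e^{\int k_n})'=\lambda qe^{\int k_n}$. To the right of $-S$, as long as $q'>0$ we have $q>0$, so $q'e^{\int k_n}$ increases and $q'$ cannot reach $0$. To the left of $-S$, as long as $q'>0$ we have $q<0$, so $q'e^{\int k_n}$ is larger than at $-S$, and again $q'$ cannot reach $0$. Hence $q'>0$ on $\mathbb{R}$, and $q$ has the stated signs.

\emph{Upper bound.} At $x_1=-T-2$ the value of $s$ is $s_1=R_n-R_{n-1}-3\ge5$, and $m_1s_1\le1$. So there $q\le e$ and $q'\le m_1e+|m_2|e^{-|m_2|s_1}\le e+1$. On $[-T-2,\infty)$ we have $q''=\lambda q-k_nq'\le\lambda q$, thus $(q'+\sqrt\lambda\,q)'\le\sqrt\lambda\,(q'+\sqrt\lambda\,q)$. Hence on $[-T-2,-T+1]$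
\[
\sqrt\lambda\,q\le q'+\sqrt\lambda\,q\le e^{3\sqrt\lambda}\big(e+1+e\sqrt\lambda\big),
\]
so $q\le(2e+1)e^{3\sqrt\lambda}\le7e^{3\sqrt\lambda}$, because $\lambda\ge1$. Since $q$ is increasing, this holds on $[-S,-T+1]$.

\emph{Lower bound.} For $1\le s\le2$, which lies in the interval of the explicit formula, $q\ge1-e^{-K}\ge1-e^{-1}\ge\frac12$.
\end{proof}

\begin{lemma}\label{lem:far}
$w\ge\kappa_n$ a.e.\ on the set
\[
E_n=\big\{-S+1\le x_1\le-S+2,\ |x_2|\le\tfrac14\,\rho\,e^{-KR_n},\ |x_j|\le\tfrac14r_0\ (j\ge3)\big\},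
\]
which has positive measure.
\end{lemma}

\begin{proof}
Let $G(x_1)=\int_{x_1}^{-T}k_n$. This is nonnegative, and $G=0$ for $x_1\ge-T$. The function $x_2e^{G(x_1)}$ is constant along the integral curves of $v$ inside the tube, so we put
\[
\theta(x)=\vartheta\Big(\frac{r_0}\rho\,x_2\,e^{G(x_1)}\Big)\prod_{j\ge3}\vartheta(x_j),\qquad h_1=2\kappa_n\,q(x_1)\,\xi(x_1)\,\theta(x),
\]
with $q$ from Lemma~\ref{lem:q} and $\xi\in C_c^\infty(\mathbb{R})$, $0\le\xi\le1$, $\xi=1$ on $[-S,-T]$ and $\operatorname{supp}\xi\subset[-S-1,-T+1]$. Then $h_1\in C_c^2$. By \eqref{eq:del}, $2\kappa_n\cdot7e^{3\sqrt\lambda}=\delta_n$. We go through the ranges of $x_1$.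

\emph{$x_1\le-S$.} Here $q\le0$, so $h_1\le0\le w$.

\emph{$-T\le x_1\le-T+1$.} Here $x_1\le0$ and $G=0$, so $\theta$ lives on $|x_2|\le\rho\le r_0/8$, where $\vartheta(x_2)=1$. Thus $\theta\le\Theta$, and by Lemma~\ref{lem:near} we get $h_1\le2\kappa_n\cdot7e^{3\sqrt\lambda}\,\Theta=\delta_n\Theta\le w$ a.e. This is where the tube is attached to the channel.

\emph{$x_1\ge-T+1$.} Here $h_1=0\le w$.

\emph{$-S<x_1<-T$.} If $h_1>w$, then $\theta>0$. On the open set $\{-S<x_1<-T,\ \theta>0\}$ we have $|x_2|<\rho e^{-G}\le\rho$, and $\eta=0$ because $x_1<-2L$. Among the $b_m$ only $b_n$ can be nonzero, so $b=k_n(x_1)x_2$ and $\partial_2b=k_n$. Therefore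
\[
X\big(x_2e^G\big)=-k_nx_2e^G+k_nx_2e^G=0,\qquad X\theta=0,\qquad Xh_1=2\kappa_n\,q'\theta ,
\]
and \eqref{eq:A} gives $(\lambda+A)h_1=2\kappa_n(\lambda q-q''-k_nq')\,\theta=0\le\lambda\mathbf 1_Q$.

Thus Lemma~\ref{lem:smooth}(iii) applies and $h_1\le w$. On $E_n$ we have $\xi=1$, $q\ge\frac12$ and $G\le KR_n$. Hence $\frac{r_0}\rho|x_2|e^G\le\frac{r_0}4$ and $\theta=1$, so that $w\ge h_1\ge\kappa_n$ a.e.\ on $E_n$.
\end{proof}

\section{End of the proof of Theorem~\ref{thm:counter}}\label{sec:end}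

The idea is this. If \eqref{eq:weak} held, $e^{-tA}\mathbf 1_Q$ would be tiny on $E_n$ except for extremely small $t$, and those $t$ contribute at most $\kappa_n/2$ to the resolvent, which is at least $\kappa_n$ there.

Suppose that \eqref{eq:weak} holds for some $C,N>0$ and $\omega\ge0$. Let $g=\chi^{-1}$ on $Q$ and $g=0$ elsewhere. Then $|g|\le c_\chi^{-1}\mathbf 1_Q$ and $\mathbf 1_Q=\chi g$, so $e^{-tA}\mathbf 1_Q=e^tA_tg$. For $x\in E_n$ and $y\in Q$,
\[
|x-y|\ge|x_1-y_1|\ge(R_n-3)-1\ge R_n/2,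
\]
because $R_n\ge8$. Since $\gamma$ is nonincreasing and $e^{-tA}$ is positivity preserving and $L^\infty$-contractive, with $C'=Cc_\chi^{-1}|Q|$ we get
\[
0\le e^{-tA}\mathbf 1_Q\le\min\big\{1,\ C'(1+t^{-N})\,e^{(1+\omega)t}\,\gamma(R_n/2)\big\}\qquad\text{a.e. on }E_n .
\]
Let $n\ge N+2$ with $\lambda_n\ge2(1+\omega)$, and put $\tau=\kappa_n/(2\lambda_n)\le1$. Let $w_n=\lambda_n(\lambda_n+A)^{-1}\mathbf 1_Q=\lambda_n\int_0^\infty e^{-\lambda_nt}e^{-tA}\mathbf 1_Q\,dt$. Average over $E_n$, use Lemma~\ref{lem:far} on the left, and use the first bound for $t<\tau$ and the second for $t>\tau$ on the right. This gives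
\[
\kappa_n\le\lambda_n\tau+\frac{\lambda_n}{\lambda_n-1-\omega}\,C'(1+\tau^{-N})\,\gamma(R_n/2)\le\frac{\kappa_n}2+4C'\tau^{-N}\tau^n,
\]
where we used $\gamma(R_n/2)\le\tau^n$ from \eqref{eq:R}. Since $n\ge N+2$,
\[
\frac{\kappa_n}2\le4C'\tau^2=\frac{C'\kappa_n^2}{\lambda_n^2},\qquad\text{that is,}\qquad\lambda_n^2\le2C'\kappa_n\le2C' .
\]
This is impossible for large $n$, because $\lambda_n\ge n$ and $C'$ does not depend on $n$. So (d) holds. \hfill$\square$

\section{Proof of Theorem~\ref{thm:positive}}\label{sec:pos}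

\subsection{Approximation}
Let $A_\epsilon$, $0<\epsilon\le1$, be as in Lemma~\ref{lem:relax}; its coefficients are $a^{(\epsilon)}=a+\epsilon I$, with norm at most $M_\epsilon=M+\epsilon$. By \eqref{eq:ell}, $M\ge\mu>0$. By Aronson's theorem for uniformly elliptic operators, $e^{-tA_\epsilon}$ has a continuous symmetric kernel $p^\epsilon_t>0$, and $e^{-tA_\epsilon}\mathbf 1\le1$. The operator $e^{-t(I+A_\epsilon)}M_\chi$ has the kernel
\[
a^\epsilon_t(x,y)=e^{-t}\,p^\epsilon_t(x,y)\,\chi(y).
\]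
We prove bounds for $a^\epsilon_t$ in which the constants, denoted by $C$ and $c$, do not depend on $\epsilon,t,x,y$, and then let $\epsilon\to0$.

\subsection{Harnack in the elliptic variable}
Let $r(y)=\operatorname{dist}(y,\mathbb{R}^d\setminus\operatorname{supp}\chi)$, with $r=\infty$ if $\operatorname{supp}\chi=\mathbb{R}^d$. Harnack's inequality in $y$ is available on the scale $\min(r(y),\sqrt t)$ and becomes useless as $r(y)\to0$. The smoothness of $\chi$ compensates for this. All derivatives of $\chi$ vanish off $\operatorname{supp}\chi$, hence by continuity also on the closure of $\mathbb{R}^d\setminus\operatorname{supp}\chi$. Taylor's formula at a nearest point of this closure, with remainder of order $d$, gives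
\begin{equation}\label{eq:chi}
|\chi(y)|\le C\min(1,r(y)^d),
\end{equation}
since the derivatives of $\chi$ of order $d$ are bounded. In particular $\chi(y)=0$, and so $a^\epsilon_t(\cdot,y)=0$, if $r(y)=0$.

We use Moser's parabolic Harnack inequality \cite{Moser} in the following form. \emph{If $u\ge0$ is a continuous weak solution of $\partial_\tau u=\operatorname{div}(\tilde a\nabla u)$ on $(-1,2)\times B(0,2)$ with $\mu I\le\tilde a\le(M+1)I$, then $u(0,0)\le C\,u(1,z)$ for all $z\in B(0,1)$, with $C=C(d,\mu,M)$.} Fix $\delta\in(0,\frac14]$, let $t>0$, let $y$ satisfy $r(y)>0$, and put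
\[
\rho=\delta\min\big(r(y),\sqrt t\big),\qquad s=t+\rho^2 .
\]
For fixed $x$, $(\tau,z)\mapsto p^\epsilon_\tau(x,z)$ is a nonnegative continuous weak solution of $\partial_\tau u=\operatorname{div}(a^{(\epsilon)}\nabla u)$ on $(t-\rho^2,t+2\rho^2)\times B(y,2\rho)$. Here $t-\rho^2>0$ and $B(y,2\rho)\subset\operatorname{supp}\chi$, so $\mu I\le a^{(\epsilon)}\le(M+1)I$ a.e.\ on $B(y,2\rho)$. After scaling, $p^\epsilon_t(x,y)\le C\,p^\epsilon_s(x,z)$ for $z\in B(y,\rho)$. Averaging over $z$ gives
\begin{equation}\label{eq:harnack}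
p^\epsilon_t(x,y)\le C\rho^{-d}\,\big(e^{-sA_\epsilon}\mathbf 1_{B(y,\rho)}\big)(x).
\end{equation}
The powers of $\rho$ are absorbed as follows. For $j\in\{1,2\}$ we have $\rho^{-jd/2}\le\delta^{-jd/2}\big(r(y)^{-jd/2}+t^{-jd/4}\big)$, and $|\chi(y)|\,r(y)^{-jd/2}\le C$ by \eqref{eq:chi}, so
\begin{equation}\label{eq:absorb}
e^{-t}|\chi(y)|\,\rho^{-jd/2}\le C_\delta\,e^{-t}(1+t^{-jd/4})\le C_\delta'\,t^{-jd/4}.
\end{equation}
Finally, replacing $R-\rho$ by $R$ and $s$ by $t$ in Gaussian factors is harmless: for $R\ge0$,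
\begin{equation}\label{eq:shift}
e^{-(R-\rho)_+^2/(4M_\epsilon s)}\le C\exp\Big(-\frac{1-\delta}{1+\delta^2}\,\frac{R^2}{4M_\epsilon t}\Big).
\end{equation}
To see this we first show that $(R-\rho)_+^2\ge(1-\delta)R^2-\delta t$. Recall that $\rho^2/\delta\le\delta t$. If $R\ge\rho$, then $2R\rho\le\delta R^2+\rho^2/\delta$ gives $(R-\rho)^2\ge(1-\delta)R^2-\rho^2/\delta$. If $R<\rho$, then $(1-\delta)R^2-\delta t\le(1-\delta)\rho^2-\rho^2/\delta\le0$. Now \eqref{eq:shift} follows from $t\le s\le(1+\delta^2)t$ and $M_\epsilon\ge\mu$, with $C=e^{\delta/(4\mu)}$.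

\subsection{Part (1)}
By \eqref{eq:harnack} and $e^{-sA_\epsilon}\mathbf 1_{B(y,\rho)}\le1$, then \eqref{eq:absorb} with $j=2$,
\begin{equation}\label{eq:sup}
|a^\epsilon_t(x,y)|\le Ct^{-d/2}.
\end{equation}
Fix $t$. For $f,g\in C_c(\mathbb{R}^d)$, Lemma~\ref{lem:relax}(ii) gives $\iint a^\epsilon_t(x,y)g(x)f(y)\,dx\,dy\to\int(A_tf)g$ as $\epsilon\to0$. Finite sums of products $g(x)f(y)$ are dense in $L^1(\mathbb{R}^{2d})$. So by \eqref{eq:sup} the functions $a^\epsilon_t$ converge weak$^*$ in $L^\infty(\mathbb{R}^{2d})$ to some $a_t$, with $|a_t|\le Ct^{-d/2}$ and $\iint a_t(x,y)g(x)f(y)\,dx\,dy=\int(A_tf)g$. Hence $A_tf=\int a_t(\cdot,y)f(y)\,dy$ a.e.\ for $f\in C_c$. Approximating simultaneously in $L^1$ and $L^2$ we obtain this for all $f\in L^1\cap L^2$. So $a_t$ is the kernel of $A_t$, and (1) is proved.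

\subsection{Part (2)}
\emph{Davies--Gaffney estimate.} For measurable $E,F\subset\mathbb{R}^d$ at distance $D$,
\begin{equation}\label{eq:DG}
\|\mathbf 1_E\,e^{-tA_\epsilon}\mathbf 1_F\|_{2\to2}\le e^{-D^2/(4M_\epsilon t)} .
\end{equation}
This is trivial for $D=0$. For $D>0$ let $f\in L^2$ be supported in $F$, $u(t)=e^{-tA_\epsilon}f$, $\phi=\min(\operatorname{dist}(\cdot,F),D)$, $\nu>0$ and $J(t)=\int e^{2\nu\phi}u(t)^2$. Since $\phi$ is bounded and Lipschitz with constant $1$, $e^{2\nu\phi}u\in W^{1,2}$, and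
\[
J'=-2\int e^{2\nu\phi}\big(a^{(\epsilon)}\nabla u\cdot\nabla u+2\nu u\,a^{(\epsilon)}\nabla u\cdot\nabla\phi\big)\le2\nu^2\int e^{2\nu\phi}u^2\,a^{(\epsilon)}\nabla\phi\cdot\nabla\phi\le2M_\epsilon\nu^2J .
\]
As $\phi=0$ on $F$ and $\phi=D$ on $E$, we get $e^{2\nu D}\|u(t)\|_{L^2(E)}^2\le e^{2M_\epsilon\nu^2t}\|f\|_2^2$. Take $\nu=D/(2M_\epsilon t)$.

\emph{The case $p=2$.} Fix $\delta=\frac14$ and let $E=\{x:|x-y|\ge R\}$, whose distance from $B(y,\rho)$ is at least $(R-\rho)_+$. By \eqref{eq:harnack} and \eqref{eq:DG},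
\[
\|\mathbf 1_E\,p^\epsilon_t(\cdot,y)\|_2\le C\rho^{-d}\,\|\mathbf 1_E\,e^{-sA_\epsilon}\mathbf 1_{B(y,\rho)}\|_2\le C\rho^{-d/2}e^{-(R-\rho)_+^2/(4M_\epsilon s)} .
\]
Now \eqref{eq:absorb} with $j=1$, \eqref{eq:shift} and $M_\epsilon\le M+1$ give $\|\mathbf 1_E\,a^\epsilon_t(\cdot,y)\|_2\le Ct^{-d/4}e^{-cR^2/t}$.

\emph{The case $2<p<\infty$.} Combine the case $p=2$ with \eqref{eq:sup} and $\|g\|_p\le\|g\|_2^{2/p}\|g\|_\infty^{1-2/p}$; the powers of $t$ add up to $-\frac d2\big(\frac1p+1-\frac2p\big)=-\frac d2(1-\frac1p)$.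

\emph{The case $1\le p<2$.} Let $Y=R/\sqrt t$ and $E_j=\{R+j\sqrt t\le|x-y|<R+(j+1)\sqrt t\}$, $j\ge0$, so that $|E_j|\le Ct^{d/2}(Y+j+1)^d$. By H\"older's inequality and the case $p=2$,
\[
\|a^\epsilon_t(\cdot,y)\|_{L^p(E_j)}\le|E_j|^{\frac1p-\frac12}\,Ct^{-\frac d4}e^{-c(Y+j)^2}\le Ct^{-\frac d2(1-\frac1p)}(Y+j+1)^{d(\frac1p-\frac12)}e^{-c(Y+j)^2}.
\]
The polynomial factor is at most $Ce^{c(Y+j)^2/2}$. Since $(Y+j)^2\ge Y^2+j^2$, summing over $j$ gives the bound $Ct^{-\frac d2(1-\frac1p)}e^{-cY^2/2}$.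

\emph{The limit $\epsilon\to0$.} Fix $t$ and $p$, and let $B_R=Ct^{-\frac d2(1-\frac1p)}e^{-cR^2/t}$ be the bound just obtained. For rational $R\ge0$ the functions $a^\epsilon_t\mathbf 1_{\{|x-y|\ge R\}}$ converge weak$^*$ to $a_t\mathbf 1_{\{|x-y|\ge R\}}$. Testing with $g(x)f(y)$, where $g\in C_c$ and $f$ is bounded with bounded support, we get
\[
\Big|\int_{\{|x-y|\ge R\}}a_t(x,y)\,g(x)\,dx\Big|\le B_R\,\|g\|_{p'}\qquad\text{for a.e. }y .
\]
There is a countable set $\mathcal G\subset C_c$ of functions with $\|g\|_{p'}\le1$ such that $\|h\|_p=\sup_{g\in\mathcal G}|\int hg|$ for every $h\in L^\infty$, where both sides may be $+\infty$. Letting $g$ run through $\mathcal G$ gives the asserted estimate for a.e.\ $y$ and all rational $R\ge0$. For general $R>0$ let rational $R'\uparrow R$. This proves (2).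

\subsection{Part (3)}
Let $d=1$ and write $a_\epsilon=a+\epsilon$. By \eqref{eq:harnack} it suffices to bound $e^{-sA_\epsilon}\mathbf 1_{B(y,\rho)}$ \emph{pointwise} in $x$. In one dimension this can be done by comparison with a supersolution: on the line, the equation $(a_\epsilon\Phi')'=\lambda\Phi$ is an ordinary differential equation, and its solution starting flat from $1$ grows at least as fast as for the constant coefficient $M_\epsilon$.

\begin{lemma}\label{lem:oned}
If $x_0<\xi$, $D=\xi-x_0$ and $s>0$, then $e^{-sA_\epsilon}\mathbf 1_{[\xi,\infty)}\le2e^{-D^2/(4M_\epsilon s)}$ a.e.\ on $(-\infty,x_0]$.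
\end{lemma}

\begin{proof}
Let $\lambda>0$. Put $\Phi=1$ on $(-\infty,x_0]$, and on $[x_0,\infty)$ let $\Phi$ be the solution of the Volterra equation
\[
\Phi(x)=1+\int_{x_0}^x\frac1{a_\epsilon(z)}\int_{x_0}^z\lambda\,\Phi(\zeta)\,d\zeta\,dz .
\]
It is given by the Neumann series, all of whose terms are nonnegative. So $\Phi$ is nondecreasing and locally Lipschitz, and since $1/a_\epsilon\ge1/M_\epsilon$ a.e.,
\begin{equation}\label{eq:cosh}
\Phi(x)\ge\sum_{j\ge0}\frac{(\lambda/M_\epsilon)^j(x-x_0)^{2j}}{(2j)!}=\cosh\big(\sqrt{\lambda/M_\epsilon}\,(x-x_0)\big),\qquad x\ge x_0 .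
\end{equation}
The function $F(z)=\lambda\int_{x_0}^z\Phi$ equals $a_\epsilon\Phi'$ a.e.\ on $[x_0,\infty)$, and $F\ge0$, $F(x_0)=0$, $F'=\lambda\Phi$.

\emph{A supersolution.} Let $g=\min(\Phi/\Phi(\xi),1)$. Then $g=\Phi/\Phi(\xi)$ on $(-\infty,\xi]$, $g=1$ on $[\xi,\infty)$, and $g'=0$ off $[x_0,\xi]$. If $0\le\varphi\in W^{1,2}(\mathbb{R})$ and $\int g\varphi<\infty$, then
\[
\Phi(\xi)\int a_\epsilon g'\varphi'=\int_{x_0}^\xi F\varphi'=F(\xi)\varphi(\xi)-\lambda\int_{x_0}^\xi\Phi\varphi\ge-\lambda\,\Phi(\xi)\int g\varphi ,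
\]
that is,
\begin{equation}\label{eq:super}
\int a_\epsilon g'\varphi'+\lambda\int g\varphi\ge0 .
\end{equation}

\emph{Comparison.} Let $f\in L^2$, $0\le f\le\mathbf 1_{[\xi,\infty)}$, $U(\tau)=e^{-\lambda\tau}e^{-\tau A_\epsilon}f\ge0$ and $\varphi_\tau=(U(\tau)-g)_+$. We show that $\varphi_\tau=0$. Since $0\le\varphi_\tau\le U(\tau)$ and $g'$ is bounded with compact support, $\varphi_\tau\in W^{1,2}(\mathbb{R})$ for $\tau>0$, with $\varphi_\tau'=(U_x-g')\mathbf 1_{\{U>g\}}$. Moreover $\int g\varphi_\tau\le\int U\varphi_\tau<\infty$, because $g\le U$ where $\varphi_\tau>0$. The function $\frac12s_+^2$ has a derivative that is Lipschitz with constant $1$, so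
\[
\Big|\tfrac12\|\varphi_{\tau'}\|_2^2-\tfrac12\|\varphi_\tau\|_2^2-\big(\varphi_\tau,U(\tau')-U(\tau)\big)\Big|\le\tfrac12\|U(\tau')-U(\tau)\|_2^2 .
\]
As $U\in C^1((0,\infty);L^2)$, the function $\frac12\|\varphi_\tau\|_2^2$ is $C^1$ on $(0,\infty)$ with derivative
\begin{align*}
(\partial_\tau U,\varphi_\tau)&=-\int a_\epsilon U_x\varphi_\tau'-\lambda\int U\varphi_\tau\\
&=-\int a_\epsilon(\varphi_\tau')^2-\lambda\int\varphi_\tau^2-\Big[\int a_\epsilon g'\varphi_\tau'+\lambda\int g\varphi_\tau\Big]\le0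
\end{align*}
by \eqref{eq:super}. As $\tau\to0$, $\varphi_\tau\to(f-g)_+=0$ in $L^2$, because $f\le\mathbf 1_{[\xi,\infty)}\le g$. Hence $\varphi_\tau=0$, i.e.\ $U(\tau)\le g$, for all $\tau>0$.

On $(-\infty,x_0]$ we have $g=1/\Phi(\xi)$, so \eqref{eq:cosh} gives $e^{-sA_\epsilon}f\le e^{\lambda s}/\Phi(\xi)\le2e^{\lambda s-\sqrt{\lambda/M_\epsilon}\,D}$ there. Let $f\uparrow\mathbf 1_{[\xi,\infty)}$ and take $\lambda=D^2/(4M_\epsilon s^2)$.
\end{proof}

If $x<y-\rho$, Lemma~\ref{lem:oned} with $x_0=x$ and $\xi=y-\rho$, together with the continuity of $e^{-sA_\epsilon}\mathbf 1_{B(y,\rho)}$, shows that the value of this function at $x$ is at most $2e^{-(|x-y|-\rho)^2/(4M_\epsilon s)}$. For $x>y+\rho$ use the mirror image of the lemma, and for $|x-y|\le\rho$ use $e^{-sA_\epsilon}\mathbf 1\le1$. So for all $x$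
\[
\big(e^{-sA_\epsilon}\mathbf 1_{B(y,\rho)}\big)(x)\le2e^{-(|x-y|-\rho)_+^2/(4M_\epsilon s)} .
\]
Insert this in \eqref{eq:harnack}, and use \eqref{eq:absorb} with $j=2$ and \eqref{eq:shift} with $R=|x-y|$:
\[
|a^\epsilon_t(x,y)|\le C_\delta\,t^{-1/2}\exp\Big(-\frac{1-\delta}{1+\delta^2}\,\frac{|x-y|^2}{4(M+\epsilon)t}\Big).
\]
Given $c<\frac1{4M}$, choose $\delta$ and $\epsilon_0$ so small that the exponential is at most $e^{-c|x-y|^2/t}$ for all $\epsilon\le\epsilon_0$. The resulting bound passes to the weak$^*$ limit $a_t$.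

The threshold is sharp. For $a\equiv M$ and $\chi\equiv1$ we have $a_t(x,y)=e^{-t}(4\pi Mt)^{-1/2}e^{-|x-y|^2/(4Mt)}$. With $t=1$ and $|x-y|\to\infty$ we see that no $c>\frac1{4M}$ is possible. This completes the proof of Theorem~\ref{thm:positive}. \hfill$\square$

\begin{thebibliography}{9}

\bibitem{EO}
A. F. M. ter Elst and E. M. Ouhabaz,
\emph{Partial spectral multipliers and partial Riesz transforms for degenerate operators},
arXiv:1202.2136 (2012).

\bibitem{Moser}
Moser, Comm. Pure Appl. Math. \textbf{17} (1964), 101--134; correction \textbf{20} (1967), 231--236.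

\end{thebibliography}
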